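\title{Chevalley polytopes as Newton--Okounkov bodies of flag varieties}

\begin{abstract}
Let $X=G/P$ be embedded in the projectivization of an irreducible representation $V(\lambda)$. A reduced word $\mathbf s$ of the shortest element of the coset $w_0W_P$ gives coordinates on $X$ and a valuation on its homogeneous coordinate ring. The Chevalley polytope is the convex hull of the values in degree one. Spacek and Wang conjectured that for some $\mathbf s$ it is the whole Newton--Okounkov body. We prove this. Every height function on the Dynkin diagram gives an explicit word that depends only on $P$ and works for all $\lambda$ with stabilizer $P$, and for this word the polytope is additive in $\lambda$. In simply laced type the values are the graded dimension vectors of the graded submodules of an injective module over the preprojective algebra, and the values in degree $m$ are the sums of $m$ values in degree one. The other types follow by folding and a volume estimate. An example in type $C_3$ shows that not every reduced word works.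
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Two convex sets attached to a reduced word}

Let $G$ be a simple complex algebraic group with Lie algebra $\mathfrak g$, Borel subgroup $B$, maximal torus $T\subset B$ and Weyl group $W$ with longest element $w_0$. Let $I$ be the set of vertices of the Dynkin diagram, let $s_i$ and $\alpha_i$ ($i\in I$) be the simple reflections and simple roots, and let $e_i,f_i,h_i$ be Chevalley generators, with $e_i$ raising and $f_i$ lowering. For a dominant integral weight $\mu$ we write $V(\mu)$ for the irreducible module of highest weight $\mu$, $v_\mu$ for a highest weight vector, and $\mu_i=\langle\mu,h_i\rangle$.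

Fix a dominant integral weight $\lambda\neq0$ of $G$. Let $P\supseteq B$ be the stabilizer of the line $\mathbb Cv_\lambda$ (we say that $\lambda$ \emph{has stabilizer} $P$), let $W_P$ be its Weyl group, and put $X=G/P$. The orbit map $gP\mapsto[gv_\lambda]$ embeds $X$ in $\mathbb P(V(\lambda))$. The homogeneous coordinate ring $\mathbb C[X]=\bigoplus_{m\ge0}\mathbb C[X]_m$ is the coordinate ring of the cone $\widehat X=\overline{Gv_\lambda}\subset V(\lambda)$, graded by degree.

Let $w_P$ be the element of minimal length in the coset $w_0W_P$; its length is $\ell=\dim X\ge1$. A \emph{reduced word of $w_P$} is a sequence $\mathbf s=(r_1,\dots,r_\ell)$ in $I$ with $w_P=s_{r_\ell}\cdots s_{r_1}$. For any sequence $\mathbf r=(r_1,\dots,r_n)$ in $I$ and $a\in\mathbb C^n$ put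
\[
u_{\mathbf r}(a)=\exp(a_nf_{r_n})\cdots\exp(a_1f_{r_1}),
\]
so that $\exp(a_1f_{r_1})$ acts first. If $\mathbf s$ is a reduced word of $w_P$, the points $[u_{\mathbf s}(a)v_\lambda]$ with $a\in(\mathbb C^*)^\ell$ form an algebraic torus that is dense in $X$. Hence a nonzero homogeneous $p\in\mathbb C[X]$ gives a nonzero polynomial $a\mapsto p(u_{\mathbf s}(a)v_\lambda)$ in $a_1,\dots,a_\ell$.

Order monomials by the degree reverse lexicographic order with $a_\ell>\dots>a_1$: $a^x>a^y$ if $|x|>|y|$, or if $|x|=|y|$ and the leftmost nonzero entry of $x-y$ is negative. The exponent vector of the smallest monomial of a nonzero polynomial will be called its \emph{smallest exponent}. The valuation $\nu=\nu_{\lambda,\mathbf s}$ sends a nonzero homogeneous $p\in\mathbb C[X]$ to the smallest exponent of $p(u_{\mathbf s}(a)v_\lambda)$. Put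
\[
\operatorname{Val}_m=\{\nu(p): 0\neq p\in\mathbb C[X]_m\}\subset\mathbb Z_{\ge0}^\ell .
\]
The \emph{Chevalley polytope} and the \emph{Newton--Okounkov body} are
\[
\mathcal P_{\lambda,\mathbf s}=\operatorname{conv}(\operatorname{Val}_1),\qquad
\Delta_{\lambda,\mathbf s}=\overline{\operatorname{conv}\Bigl(\,\bigcup_{m\ge1}\tfrac1m\operatorname{Val}_m\Bigr)} .
\]
Everything here depends only on $\mathfrak g$, $\lambda$ and $\mathbf s$; rescaling the $f_i$ rescales the coordinates $a_t$ and does not change $\nu$.

By definition $\mathcal P_{\lambda,\mathbf s}\subseteq\Delta_{\lambda,\mathbf s}$. The body $\Delta_{\lambda,\mathbf s}$ involves all degrees, while $\mathcal P_{\lambda,\mathbf s}$ comes from a finite computation in the single module $V(\lambda)$, and one asks when this computation already gives the body. For $G=SL_2$ and $\lambda_1=k$ the only word is $(1)$, the polynomials of level $m$ are those of degree at most $mk$ in one variable, and both sets equal $[0,k]$. In general there is a reason for hope and a reason for doubt. The order is compatible with multiplication of monomials, so $\nu(pq)=\nu(p)+\nu(q)$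 and $\operatorname{Val}_m$ contains all sums of $m$ elements of $\operatorname{Val}_1$; moreover, products of $m$ linear forms span $\mathbb C[X]_m$. But in a linear combination of such products the smallest monomials may cancel, and the value that appears instead may lie outside $m\mathcal P_{\lambda,\mathbf s}$. A count makes the issue quantitative. The set $\operatorname{Val}_m$ has $\dim V(m\lambda)$ elements (Lemma~\ref{lem:values}), so $\mathcal P_{\lambda,\mathbf s}=\Delta_{\lambda,\mathbf s}$ forces $m\mathcal P_{\lambda,\mathbf s}$ to contain at least $\dim V(m\lambda)$ lattice points for every $m$: the polytope must have volume at least $\lim_m m^{-\ell}\dim V(m\lambda)$.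

Spacek and Wang \cite{SW} show that for a minuscule fundamental weight $\lambda$ (one for which $W$ permutes the weights of $V(\lambda)$ transitively) every reduced word gives $\mathcal P_{\lambda,\mathbf s}=\Delta_{\lambda,\mathbf s}$, the order polytope of the associated minuscule poset, and that in general the inclusion may be strict for some words. They conjecture:
\begin{quote}
\emph{For every $G$ and every $\lambda\ne0$ there is at least one reduced word $\mathbf s$ of $w_P$ with $\mathcal P_{\lambda,\mathbf s}=\Delta_{\lambda,\mathbf s}$.}
\end{quote}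

\subsection{Results}

We prove the conjecture with an explicit word. A \emph{height function} is a map $\xi:I\to\mathbb Z$ with $|\xi(i)-\xi(j)|=1$ whenever $i$ and $j$ are adjacent; one exists because the Dynkin diagram is a tree. A \emph{letter} is a pair $(i,d)$ with $i\in I$ and $d\in\xi(i)+2\mathbb Z_{\ge0}$, and $d$ is its \emph{degree}. Adjacent vertices have heights of opposite parity, so letters of the same degree belong to pairwise nonadjacent vertices. Fix any total order of the letters in which the degree is nondecreasing; this order is regarded as part of the datum $\xi$.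

Given a dominant weight $\mu$, run the following \emph{procedure}. Start with the current weight $\eta=\mu$ and read the letters in order. At the letter $(i,d)$, if $\langle\eta,h_i\rangle>0$, \emph{record} the letter and replace $\eta$ by $s_i\eta$; otherwise do nothing. For $\mu=\lambda$, let $\mathbf s_\xi=(r_1,r_2,\dots)$ be the sequence of vertices of the recorded letters.

\begin{theorem}\label{thm:main}
Let $G$ be simple, let $\lambda\ne0$ be dominant integral with stabilizer $P$, and let $\xi$ be any height function. Then $\mathbf s_\xi$ is a reduced word of $w_P$, it depends only on $P$ and $\xi$, and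
\[
\mathcal P_{\lambda,\mathbf s_\xi}=\Delta_{\lambda,\mathbf s_\xi}.
\]
Moreover $\mathcal P_{\lambda+\lambda',\mathbf s_\xi}=\mathcal P_{\lambda,\mathbf s_\xi}+\mathcal P_{\lambda',\mathbf s_\xi}$ whenever $\lambda$ and $\lambda'$ both have stabilizer $P$. In particular the conjecture holds.
\end{theorem}

\begin{theorem}\label{thm:sumset}
If $G$ is simply laced and $\mathbf s=\mathbf s_\xi$, then $\operatorname{Val}_m=\operatorname{Val}_1+\dots+\operatorname{Val}_1$ ($m$ summands) for all $m\ge1$.
\end{theorem}

\begin{proposition}\label{prop:bad}
For $G$ of type $C_3$, $\lambda=\omega_2$ and $\mathbf s=(2,3,2,1,2,3,2)$ one has $\mathcal P_{\lambda,\mathbf s}\subsetneq\Delta_{\lambda,\mathbf s}$. So ``at least one reduced word'' cannot be replaced by ``every reduced word''.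
\end{proposition}

In simply laced type we find a model for the set of values in which additivity in the weight is evident: the values are the graded dimension vectors of the graded submodules of an injective module $E_\lambda$ over the preprojective algebra, and $E_{\lambda+\lambda'}=E_\lambda\oplus E_{\lambda'}$. Section~\ref{sec:sl3} shows this for $SL_3$ by hand; Sections~\ref{sec:preproj} and~\ref{sec:graded} treat the general case. A Lie algebra that is not simply laced sits inside a simply laced one by folding, and the model then produces a polytope $\mathcal Q\subseteq\mathcal P_{\lambda,\mathbf s_\xi}$ (Section~\ref{sec:folding}). We show that $\mathcal Q$ has at least the volume required by the count above (Section~\ref{sec:volume}) and that this leaves no room for a value outside $\mathcal Q$ (Section~\ref{sec:conclusion}). Proposition~\ref{prop:bad} is proved in Section~\ref{sec:bad} by exhibiting a cancellation in degree two.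

\section{Values and words}\label{sec:prelim}

It is convenient to let the weight and the word vary independently. For a dominant weight $\mu$ and a sequence $\mathbf r=(r_1,\dots,r_n)$ in $I$, let $\operatorname{Val}_{\mathbf r}(\mu)\subset\mathbb Z_{\ge0}^n$ be the set of smallest exponents of the nonzero polynomials among $p(u_{\mathbf r}(a)v_\mu)$, $p\in V(\mu)^*$. ``Lexicographically'' always means that the first entries are compared first.

\begin{lemma}\label{lem:values}
\begin{enumerate}
\item[(a)] Among monomials of the same total degree, the smallest is the one whose exponent vector is lexicographically largest.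
\item[(b)] Polynomials with distinct smallest exponents are linearly independent, and a space of polynomials of finite dimension $k$ has exactly $k$ smallest exponents. In particular $|\operatorname{Val}_{\mathbf r}(\mu)|\le\dim V(\mu)$.
\item[(c)] $\operatorname{Val}_{\mathbf r}(\mu)+\operatorname{Val}_{\mathbf r}(\mu')\subseteq\operatorname{Val}_{\mathbf r}(\mu+\mu')$.
\item[(d)] $\mathbb C[X]_m=V(m\lambda)^*$. If $\mathbf s$ is a reduced word of $w_P$, then $\operatorname{Val}_m=\operatorname{Val}_{\mathbf s}(m\lambda)$ and $|\operatorname{Val}_m|=\dim V(m\lambda)$.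
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $|x|=|y|$, the definition says that $a^x>a^y$ exactly when $x$ is lexicographically smaller than $y$.

(b) If $q_1,\dots,q_k$ have distinct smallest monomials, the smallest monomial of $\sum c_iq_i$ with $c\neq0$ is the least among those of the $q_i$ with $c_i\ne0$, since it occurs in only one term. This gives independence. Gaussian elimination gives a basis of this kind for any finite-dimensional space, and the smallest monomials of the space are then those of the basis.

(c) The vector $v_\mu\otimes v_{\mu'}$ generates a copy of $V(\mu+\mu')$ in $V(\mu)\otimes V(\mu')$, and the polynomial attached to the restriction of $p\otimes p'$ is the product of the polynomials attached to $p$ and $p'$.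

(d) A form $p\in S^mV(\lambda)^*$ takes at $gv_\lambda$ the value of the linear functional $p$ on $(gv_\lambda)^m=g\,v_\lambda^m\in S^mV(\lambda)$. So $p$ vanishes on $\widehat X$ if and only if it vanishes on the span of the vectors $g\,v_\lambda^m$, which is the submodule $V(m\lambda)$ generated by the highest weight vector $v_\lambda^m$. This identifies $\mathbb C[X]_m$ with $V(m\lambda)^*$ compatibly with evaluation at $u_{\mathbf s}(a)$. The map from $\mathbb C[X]_m$ to polynomials is injective, so (b) gives the count.
\end{proof}

We recall some facts on roots. Let $\Phi\supset\Phi^+$ be the roots and positive roots, and let $\Phi_P$ be the set of roots in the span of the $\alpha_i$ with $\lambda_i=0$. Then $W_P$ is the stabilizer of $\lambda$ in $W$; for $\beta\in\Phi^+$ one has $\langle\lambda,\beta^\vee\rangle>0$ if and only if $\beta\notin\Phi_P$; and $|\Phi^+\setminus\Phi_P|=\dim X=\ell$. One has $\ell(s_iw)=\ell(w)+1$ if and only if $w^{-1}\alpha_i>0$, and $w$ has minimal length in $wW_P$ if and only if $w\beta>0$ for all simple roots $\beta\in\Phi_P$. The \emph{height} $\operatorname{ht}$ of a positive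 root (coroot) is the sum of its coefficients in the simple roots (coroots). Weyl's dimension formula $\dim V(\mu)=\prod_{\beta>0}\bigl(\langle\mu,\beta^\vee\rangle+\operatorname{ht}\beta^\vee\bigr)/\operatorname{ht}\beta^\vee$ gives
\begin{equation}\label{eq:gamma}
\dim V(m\lambda)=\gamma_\lambda m^\ell+O(m^{\ell-1}),\qquad
\gamma_\lambda=\prod_{\beta\in\Phi^+\setminus\Phi_P}\frac{\langle\lambda,\beta^\vee\rangle}{\operatorname{ht}\beta^\vee}>0 .
\end{equation}
We shall compare this with the count of lattice points in a polytope $K\subset\mathbb R^\ell$:
\begin{equation}\label{eq:lattice}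
\#(mK\cap\mathbb Z^\ell)=\operatorname{vol}(K)\,m^\ell+O(m^{\ell-1}).
\end{equation}

\begin{lemma}\label{lem:reduced}
Let $\eta_0=\lambda$ and $\eta_t=s_{r_t}\eta_{t-1}$ with $\langle\eta_{t-1},h_{r_t}\rangle>0$ for $t=1,\dots,L$. If $\eta_L$ is antidominant, then $(r_1,\dots,r_L)$ is a reduced word of $w_P$.
\end{lemma}

\begin{proof}
Let $w$ have minimal length in $wW_P$ and let $\langle w\lambda,h_i\rangle>0$. Since $\langle w\lambda,h_i\rangle=\langle\lambda,(w^{-1}\alpha_i)^\vee\rangle$, this means $w^{-1}\alpha_i\in\Phi^+\setminus\Phi_P$. So $\ell(s_iw)=\ell(w)+1$. For a simple root $\beta\in\Phi_P$ we have $w\beta>0$ and $w\beta\neq\alpha_i$; as $s_i$ permutes the positive roots other than $\alpha_i$, we get $s_iw\beta>0$. So $s_iw$ has minimal length in its coset. By induction $s_{r_L}\cdots s_{r_1}$ is a reduced expression of a minimal coset representative. The only antidominant weight in $W\lambda$ is $w_0\lambda$, so the coset is $w_0W_P$.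
\end{proof}

\begin{lemma}\label{lem:word}
The sequence $\mathbf s_\xi$ is a reduced word of $w_P$. The set of letters recorded for $\lambda$ depends only on $P$ and $\xi$.
\end{lemma}

\begin{proof}
Each recorded letter strictly lowers the current weight within the finite set $W\lambda$, so recording stops. Every vertex occurs in infinitely many letters, so the final weight pairs nonpositively with every $h_i$, and Lemma~\ref{lem:reduced} applies. If $w$ is the product of the reflections recorded before the letter $(i,d)$, this letter is recorded if and only if $w^{-1}\alpha_i\in\Phi^+\setminus\Phi_P$. By induction along the letters, this condition involves only $P$ and $\xi$.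
\end{proof}

If $\lambda$ and $\lambda'$ have stabilizer $P$, then so do $\lambda+\lambda'$ and $m\lambda$, because the set of $i$ with vanishing coordinate is the same. All these weights therefore have the same word $\mathbf s_\xi$.

\section{The flag variety of $\mathbb C^3$}\label{sec:sl3}

Let $G=SL_3$, $\lambda_1,\lambda_2>0$, $\xi(1)=0$, $\xi(2)=1$. The letters are $(1,0),(2,1),(1,2),(2,3),\dots$. The procedure records the first three, with pairings $\lambda_1$, $\lambda_1+\lambda_2$, $\lambda_2$, and then stops. So $\mathbf s=\mathbf s_\xi=(1,2,1)$.

\subsection*{Values} Let $b_1,b_2,b_3$ be the standard basis of $V(\omega_1)=\mathbb C^3$, with $f_1b_1=b_2$ and $f_2b_2=b_3$, and let $b_{ij}=b_i\wedge b_j\in V(\omega_2)=\bigwedge^2\mathbb C^3$. Applying the three exponentials in turn gives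
\[
u_{\mathbf s}(a)b_1=b_1+(a_1+a_3)b_2+a_1a_2b_3,\qquad u_{\mathbf s}(a)b_{12}=b_{12}+a_2b_{13}+a_2a_3b_{23}.
\]
Writing vectors as strings, $\operatorname{Val}_{\mathbf s}(\omega_1)=\{000,100,110\}$ and $\operatorname{Val}_{\mathbf s}(\omega_2)=\{000,010,011\}$. Sums of $\lambda_1$ elements of the first set are the vectors $(p,q,0)$ with $\lambda_1\ge p\ge q\ge0$, and sums of $\lambda_2$ elements of the second are the vectors $(0,r,s)$ with $\lambda_2\ge r\ge s\ge0$. For fixed $p$ and $s$ the sum $q+r$ takes every value from $s$ to $p+\lambda_2$. By Lemma~\ref{lem:values}(c), $\operatorname{Val}_{\mathbf s}(\lambda)$ contains the set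
\begin{equation}\label{eq:sl3}
D_\lambda=\{x\in\mathbb Z^3:\ 0\le x_1\le\lambda_1,\quad 0\le x_3\le\lambda_2,\quad x_3\le x_2\le x_1+\lambda_2\}.
\end{equation}
Summing $x_1+\lambda_2-x_3+1$ over $x_1$ and $x_3$ gives $|D_\lambda|=\frac12(\lambda_1+1)(\lambda_2+1)(\lambda_1+\lambda_2+2)=\dim V(\lambda)$. Hence $\operatorname{Val}_{\mathbf s}(\lambda)=D_\lambda$. By construction $D_{\lambda+\lambda'}=D_\lambda+D_{\lambda'}$, and Theorems~\ref{thm:main} and~\ref{thm:sumset} follow in this case.

The argument has two ingredients: a family of sets $D_\lambda$ that is additive in $\lambda$, and the equality $|D_\lambda|=\dim V(\lambda)$. In general neither inequalities nor a direct count are available, and we need a description of $D_\lambda$ from which both ingredients can be proved.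

\subsection*{Modules} Consider pairs of vector spaces $U(1),U(2)$ with linear maps $U(1)\to U(2)$ and $U(2)\to U(1)$ whose two composites vanish. These are the modules over the preprojective algebra of type $A_2$. Let $E_1$ have basis $z\in E_1(1)$, $y\in E_1(2)$ with $y\mapsto z\mapsto0$, and let $E_2$ have basis $y'\in E_2(2)$, $z'\in E_2(1)$ with $z'\mapsto y'\mapsto0$. Give $z$ degree $0$, $y$ and $y'$ degree $1$, and $z'$ degree $2$, as in Figure~\ref{fig:injectives}. Each basis vector then sits at one of the letters $(1,0),(2,1),(1,2)$, and the maps lower the degree by one. The graded submodules of $E_1$ are $0$, $\langle z\rangle$, $E_1$, with graded dimension vectors $000,100,110$; those of $E_2$ give $000,010,011$. These are the two sets of values found above.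

More is true. The module $E_\lambda=E_1^{\lambda_1}\oplus E_2^{\lambda_2}$ has graded dimension vector $(\lambda_1,\lambda_1+\lambda_2,\lambda_2)$, the list of pairings in the procedure. A graded submodule with dimension vector $x$ satisfies $x_1\le\lambda_1$ and $x_3\le\lambda_2$; it satisfies $x_3\le x_2$ because the map from degree $2$ to degree $1$ is injective, and $x_2\le x_1+\lambda_2$ because the map from degree $1$ to degree $0$ has a kernel of dimension $\lambda_2$. These are the inequalities \eqref{eq:sl3}, and direct sums of submodules of $E_1$ and $E_2$ realize every point. So $D_\lambda$ is the set of graded dimension vectors of graded submodules of $E_\lambda$. This description is the one that generalizes.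

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\node at (-1.3,0) {$d=0$}; \node at (-1.3,1) {$d=1$}; \node at (-1.3,2) {$d=2$};
\node (a) at (0,0) {$1$}; \node (b) at (1,1) {$2$}; \draw[->] (b) -- (a);
\node (c) at (3.5,1) {$2$}; \node (d) at (2.5,2) {$1$}; \draw[->] (d) -- (c);
\node (p) at (7,0) {$2$}; \node (q) at (6,1) {$1$}; \node (r) at (8,1) {$3$}; \node (s) at (7,2) {$2$};
\draw[->] (q) -- (p); \draw[->] (r) -- (p); \draw[->] (s) -- (q); \draw[->] (s) -- (r);
\node at (0.5,-0.8) {$E_1$, type $A_2$}; \node at (3,-0.8) {$E_2$, type $A_2$}; \node at (7,-0.8) {$E_2$, type $A_3$};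
\end{tikzpicture}
\caption{Three graded injective modules over preprojective algebras. A symbol $j$ in row $d$ is a basis vector at vertex $j$ of the Dynkin diagram in degree $d$, and the arrows are the nonzero actions of the arrows of the algebra. The heights are $\xi(1)=0$, $\xi(2)=1$ in type $A_2$ and $\xi(2)=0$, $\xi(1)=\xi(3)=1$ in type $A_3$. The graded submodules are spanned by the sets of symbols closed under following arrows.}\label{fig:injectives}
\end{figure}

\section{Sections from modules over the preprojective algebra}\label{sec:preproj}

In this section and the next, $\mathfrak g$ is simply laced, with symmetric Cartan matrix $(a_{ij})$ and invariant form $(\alpha_i,\alpha_j)=a_{ij}$. Let $\mathfrak n^-$ be the subalgebra generated by the $f_i$.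

\subsection{The preprojective algebra}

Take one arrow $i\to j$ for each ordered pair of adjacent vertices. The \emph{preprojective algebra} $\Pi$ is the quotient of the path algebra over $\mathbb C$ by the relations $\sum_{j\sim i}(i\to j\to i)=0$, one for each $i\in I$, the sum being over the neighbors of $i$. (The usual definition has signs depending on an orientation of the diagram. If all edges are oriented from one color class of the tree to the other, all terms of the relation at a vertex have the same sign. The presentation without signs has the advantage of being invariant under diagram automorphisms.) The algebra $\Pi$ is finite dimensional, and it is graded by path length because the relations are homogeneous.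

A \emph{module} is a finite-dimensional $\Pi$-module, that is, a family of spaces $U(i)$, $i\in I$, with a linear map $U(i)\to U(j)$ for each arrow $i\to j$, subject to the relations. Its dimension vector is $\underline{\dim}\,U=\sum_i\dim U(i)\,\alpha_i$. The simple modules are the one-dimensional modules $S_i$ concentrated at $i$. There are no loops, so a module all of whose composition factors are $S_i$ is a direct sum of copies of $S_i$. Let $\operatorname{soc}_iU\subseteq U(i)$ be the space of vectors killed by all arrows; it is the largest submodule isomorphic to a sum of copies of $S_i$, and the socle of $U$ is $\bigoplus_i\operatorname{soc}_iU$.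

Let $\Pi_{i\leftarrow j}$ be the span in $\Pi$ of the paths from $j$ to $i$. Define a module $E_i$ by $E_i(j)=(\Pi_{i\leftarrow j})^*$, where an arrow $c:j\to k$ acts by $(c\varphi)(p)=\varphi(pc)$, with $pc$ the arrow $c$ followed by the path $p$ from $k$ to $i$. This is the dual of the indecomposable projective right module spanned by the paths ending at $i$. Hence $E_i$ is injective, and its socle is $S_i$, spanned by the functional dual to the trivial path. For dominant $\mu$ put
\[
E_\mu=\bigoplus_{i\in I}E_i^{\,\mu_i},\qquad\text{so that}\quad E_{\mu+\mu'}=E_\mu\oplus E_{\mu'} .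
\]
A module $U$ embeds in $E_\mu$ if and only if $\dim\operatorname{soc}_iU\le\mu_i$ for all $i$: an embedding of socles extends to $U\to E_\mu$ by injectivity, and a map that is injective on the socle is injective; conversely, the socle of a submodule lies in the socle of $E_\mu$.

For $\mathbf d=\sum\mathbf d_i\alpha_i$ with $\mathbf d_i\ge 0$ let $\Lambda(\mathbf d)$ be the affine variety of module structures on the spaces $\mathbb C^{\mathbf d_i}$. The connected group $GL(\mathbf d)=\prod_iGL(\mathbf d_i)$ acts on it by base change, preserving each irreducible component, and its orbits are the isomorphism classes. A property holds \emph{generically} on a component if it holds on a dense open subset. A function on a variety is \emph{constructible} if it takes finitely many values, each on a constructible set; on an irreducible variety it has a generic value. We write $\chi$ for the Euler characteristic and use two standard properties: for a morphism $Y\to Y'$ of varieties, the Euler characteristic of the fiber is a constructible function on $Y'$, and if it is a constant $c$ then $\chi(Y)=c\,\chi(Y')$.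

We use three results from the literature.

\begin{theorem}[{\cite[Lemma 1]{CB}}]\label{thm:CB}
For modules $U,U'$,
\[
\dim\operatorname{Ext}^1(U,U')=\dim\operatorname{Hom}(U,U')+\dim\operatorname{Hom}(U',U)-(\underline{\dim}\,U,\underline{\dim}\,U').
\]
\end{theorem}

For a module $U$ and a sequence $j_1,\dots,j_k$ in $I$, let $\chi_{j_1\dots j_k}(U)$ be the Euler characteristic of the variety of flags of submodules $0=U_0\subset U_1\subset\dots\subset U_k=U$ with $U_t/U_{t-1}\cong S_{j_t}$. It is a constructible function of $U\in\Lambda(\mathbf d)$, and it vanishes unless $\sum_t\alpha_{j_t}=\mathbf d$.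

\begin{theorem}[{\cite[\S12]{L91}}]\label{thm:delta}
For every module $U$ there is a linear functional $\delta_U$ on the enveloping algebra $U(\mathfrak n^-)$ with $\delta_U(f_{j_k}\cdots f_{j_1})=\chi_{j_1\dots j_k}(U)$ for all sequences $j_1,\dots,j_k$.
\end{theorem}

The order convention in this statement is immaterial, because $U(\mathfrak n^-)$ has an anti-automorphism fixing all $f_i$. The next theorem is quoted up to the duality $U\mapsto U^*$.

\begin{theorem}[{\cite[\S12]{L91}, \cite{L00}, \cite{KS}}]\label{thm:components}
\begin{enumerate}
\item[(i)] The operation $U\mapsto U/\operatorname{soc}_iU$ induces a bijection $Z\mapsto Z_1$ from the irreducible components of $\Lambda(\mathbf d)$ on which $\dim\operatorname{soc}_i$ is generically $c$ to the irreducible components of $\Lambda(\mathbf d-c\alpha_i)$ on which $\operatorname{soc}_i$ is generically $0$. For every dense open subset $O\subseteq Z_1$ stable under base change, there is a dense open subset of $Z$ consisting of modules $U$ with $U/\operatorname{soc}_iU$ isomorphic to a point of $O$.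
\item[(ii)] For dominant $\mu$, the dimension of the weight space $V(\mu)_{\mu-\mathbf d}$ is the number of irreducible components of $\Lambda(\mathbf d)$ on which generically $\dim\operatorname{soc}_i\le\mu_i$ for all $i$.
\end{enumerate}
\end{theorem}

Let $\mathcal B_\mu$ be the set of all components as in (ii), for all $\mathbf d$. Then $|\mathcal B_\mu|=\dim V(\mu)$, and a generic point of $Z\in\mathcal B_\mu$ embeds in $E_\mu$.

\subsection{The section of a module and its value}

Let $U\subseteq E_\mu$. We claim that $\delta_U$ vanishes on the left ideal $\sum_iU(\mathfrak n^-)f_i^{\mu_i+1}$. Indeed, a flag contributing to $\delta_U(f_{j_k}\cdots f_{j_1})$ with $j_1=\dots=j_{\mu_i+1}=i$ would contain a submodule of dimension $\mu_i+1$ with all composition factors $S_i$. Such a submodule lies in $\operatorname{soc}_iU$, which has dimension at most $\mu_i$. Since $V(\mu)=U(\mathfrak n^-)/\sum_iU(\mathfrak n^-)f_i^{\mu_i+1}$, we obtain $p_U\in V(\mu)^*$ with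
\begin{equation}\label{eq:pU}
p_U(f_{j_k}\cdots f_{j_1}v_\mu)=\chi_{j_1\dots j_k}(U).
\end{equation}
It vanishes on all weight spaces other than $V(\mu)_{\mu-\underline{\dim}\,U}$.

To compute the value of $p_U$ along a sequence $\mathbf r=(r_1,\dots,r_n)$, note that the valuation prefers monomials with the highest power of $a_1$, then of $a_2$, and so on. On the module side this corresponds to taking at each step the largest possible submodule. The \emph{socle filtration of $U$ along $\mathbf r$} is defined by
\[
\Sigma_0=0,\qquad \Sigma_t/\Sigma_{t-1}=\operatorname{soc}_{r_t}(U/\Sigma_{t-1}),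
\]
and we put $x(U)=(x_1,\dots,x_n)$ with $x_t=\dim\Sigma_t/\Sigma_{t-1}$. We say that $\mathbf r$ \emph{exhausts} $U$ if $\Sigma_n=U$. For $k\in\mathbb Z_{\ge0}^n$ let $\mathcal F_k(U)$ be the variety of flags of submodules $0=U_0\subseteq\dots\subseteq U_n=U$ with $U_t/U_{t-1}\cong S_{r_t}^{\,k_t}$.

\begin{lemma}\label{lem:leading}
Let $U$ be a module and $\mathbf r=(r_1,\dots,r_n)$.
\begin{enumerate}
\item[(a)] The sequence $\mathbf r$ exhausts $U$ if and only if $\mathcal F_k(U)\neq\emptyset$ for some $k$. In that case $x(U)$ is the lexicographically largest such $k$, and $\mathcal F_{x(U)}(U)$ is a point.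
\item[(b)] If $U\subseteq E_\mu$, then $p_U(u_{\mathbf r}(a)v_\mu)=\sum_k\chi(\mathcal F_k(U))\,a^k$.
\item[(c)] If $U\subseteq E_\mu$ and $\mathbf r$ exhausts $U$, then $p_U\neq0$, and $a^{x(U)}$ is the smallest monomial of $p_U(u_{\mathbf r}(a)v_\mu)$, with coefficient $1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\Sigma_n=U$ then $\Sigma_\bullet\in\mathcal F_{x(U)}(U)$. Conversely let $U_\bullet\in\mathcal F_k(U)$. If $U_{t-1}\subseteq\Sigma_{t-1}$, then $(U_t+\Sigma_{t-1})/\Sigma_{t-1}$ is a quotient of $U_t/U_{t-1}$, hence a sum of copies of $S_{r_t}$, hence $U_t\subseteq\Sigma_t$. By induction $U=U_n\subseteq\Sigma_n$. If $U_\bullet\neq\Sigma_\bullet$, let $t$ be the first index with $U_t\ne\Sigma_t$. Then $k_{t'}=x_{t'}$ for $t'<t$, and $U_t\subsetneq\Sigma_t$ gives $k_t<x_t$.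

(b) Expanding the exponentials, the coefficient of $a^k$ is $\delta_U(f_{r_n}^{k_n}\cdots f_{r_1}^{k_1})/\prod_tk_t!$. The numerator is the Euler characteristic of a variety of complete flags of submodules. Keeping only the members of dimensions $k_1,k_1+k_2,\dots$ maps this variety onto $\mathcal F_k(U)$, and each fiber is a product of varieties of complete flags in $\mathbb C^{k_t}$, with Euler characteristic $\prod_tk_t!$.

(c) All $k$ with $\mathcal F_k(U)\neq\emptyset$ have $|k|=\dim U$. Apply (a), (b) and Lemma~\ref{lem:values}(a).
\end{proof}

For instance, in Section~\ref{sec:sl3} take $U=\langle z,y'\rangle\cong S_1\oplus S_2$ in $E_{\omega_1+\omega_2}$ and $\mathbf r=(1,2,1)$. The vector $z$ can enter the flag at the first or at the last step, so the polynomial is $a_1a_2+a_2a_3$, the product of the coordinates $a_1+a_3$ and $a_2$, and $x(U)=110$.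

The next lemma shows that generic modules supply enough values. Neither it nor Lemma~\ref{lem:leading} uses a height function.

\begin{lemma}\label{lem:injective}
Let $\mathbf r$ be a sequence in $I$. On each irreducible component $Z$ of each $\Lambda(\mathbf d)$, either generically $\mathbf r$ does not exhaust $U$, or generically $\mathbf r$ exhausts $U$ and $x(U)$ has a generic value $x(Z)$. On components of the second kind the map $Z\mapsto x(Z)$ is injective.
\end{lemma}

\begin{proof}
For each $k$ the set of $U\in\Lambda(\mathbf d)$ with $\mathcal F_k(U)\ne\emptyset$ is closed: it is the projection of a closed subset of the product of $\Lambda(\mathbf d)$ with a projective variety of flags of subspaces. By Lemma~\ref{lem:leading}(a), the function sending $U$ to $x(U)$ if $\mathbf r$ exhausts $U$, and to a symbol $\infty$ otherwise, is constructible. It is invariant under base change, so it takes its generic value on a dense open subset of $Z$ stable under base change.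

We prove injectivity by induction on the length of $\mathbf r$. The empty sequence exhausts only $U=0$. Otherwise let $Z$ be of the second kind, with $x(Z)=(x_1,\dots,x_n)$. Then $\mathbf d=\sum_tx_t\alpha_{r_t}$, and $x_1$ is the generic value of $\dim\operatorname{soc}_{r_1}$ on $Z$. Let $Z_1$ be the component given by Theorem~\ref{thm:components}(i) for $i=r_1$, and let $O\subseteq Z_1$ be a stable dense open subset on which the function above, for the sequence $\mathbf r'=(r_2,\dots,r_n)$, is constant. Choose $U\in Z$ exhausted by $\mathbf r$, with $x(U)=x(Z)$ and with $U/\operatorname{soc}_{r_1}U$ isomorphic to a point of $O$. The socle filtration of $U/\operatorname{soc}_{r_1}U$ along $\mathbf r'$ is the image of that of $U$, so the constant is $(x_2,\dots,x_n)$. By induction this vector determines $Z_1$, and $x_1$ and $Z_1$ determine $Z$.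
\end{proof}

\section{Graded injective modules and the simply laced case}\label{sec:graded}

If $\mathbf r$ exhausts all submodules of $E_\mu$, the two lemmas above describe $\operatorname{Val}_{\mathbf r}(\mu)$ by the vectors $x(U)$. What is missing is additivity in $\mu$. A submodule of $E_\mu\oplus E_{\mu'}$ is an extension of a submodule of $E_{\mu'}$ by a submodule of $E_\mu$, but socles are not exact, and nothing in the definition makes $x(U)$ additive along extensions. Graded dimension vectors are additive along extensions of graded modules. The height function enters here: it gives a grading of $E_\mu$ for which the socle filtration along the letters is cut out by the degree.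

\subsection{The grading}

Fix a height function $\xi$. Put the dual of the length $l$ part of $\Pi_{i\leftarrow j}$ in degree $\xi(i)+l$. Then every arrow lowers the degree by $1$, and the socle of $E_i$ is in degree $\xi(i)$. This grades every $E_\mu$; let $(E_\mu)_{(j,d)}$ be the part of degree $d$ at vertex $j$. In particular $\operatorname{soc}_jE_\mu$ lies in degree $\xi(j)$.

Nonzero pieces occur only at letters. Indeed, if $(E_i)_{(j,d)}\neq0$ there is a path of length $d-\xi(i)$ from $j$ to $i$. Each step of a path changes $\xi$ by $\pm1$, so $d-\xi(i)\ge\xi(j)-\xi(i)$ and $d-\xi(i)\equiv\xi(j)-\xi(i)\pmod 2$, that is, $d\in\xi(j)+2\mathbb Z_{\ge0}$. The \emph{support letters} of $E_\mu$ are the letters $\kappa$ with $(E_\mu)_\kappa\ne0$. For a letter $\kappa$ let $F_{<\kappa}\subseteq E_\mu$ be the sum of the pieces at letters earlier than $\kappa$, and $F_{\le\kappa}=F_{<\kappa}\oplus(E_\mu)_\kappa$. Both are submodules: an arrow sends a piece at a letter not later than $\kappa$ to a piece of degree less than that of $\kappa$. We write $(E_\mu)_{\le d}$ and $(E_\mu)_{<d}$ for the submodules of elements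 of degree at most $d$ and less than $d$.

A finite list of letters $\kappa_1<\dots<\kappa_n$ is \emph{adapted to $\mu$} if it contains all support letters of $E_\mu$. With $\kappa_t=(r_t,d_t)$ it determines the sequence $\mathbf r=(r_1,\dots,r_n)$, and we index the entries of vectors in $\mathbb Z^n$ by the letters, writing $x_{\kappa_t}=x_t$.

\begin{lemma}\label{lem:filtration}
Let $\mu$ be dominant.
\begin{enumerate}
\item[(a)] For every letter $\kappa=(j,d)$, $\operatorname{soc}_j(E_\mu/F_{<\kappa})=F_{\le\kappa}/F_{<\kappa}$.
\item[(b)] Let $U\subseteq E_\mu$ be a submodule. Along a list adapted to $\mu$, the socle filtration of $U$ is $(U\cap F_{\le\kappa})_\kappa$. It exhausts $U$, and for $\kappa=(j,d)$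
\begin{equation}\label{eq:xkappa}
x_\kappa(U)=\dim\bigl(U\cap(E_\mu)_{\le d}\bigr)(j)-\dim\bigl(U\cap(E_\mu)_{<d}\bigr)(j).
\end{equation}
If $U$ is graded, $x(U)$ is its graded dimension vector.
\item[(c)] For every submodule $U\subseteq E_\mu$ there is a graded submodule $U^{\mathrm{gr}}\subseteq E_\mu$ with graded dimension vector $x(U)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The quotient is graded and $\operatorname{soc}_j$ is the common kernel of homogeneous operators, so it suffices to consider a homogeneous element $u\in(E_\mu)_{(j,d')}$ not in $F_{<\kappa}$. Then $d'\ge d$, since $F_{<\kappa}$ contains all pieces of degree less than $d$. If $d'=d$, the arrows send $u$ to degree $d-1$, inside $F_{<\kappa}$, so $u$ represents an element of the socle. If $d'>d$, then $d'\ge d+2$ by parity, and the arrows send $u$ to degree at least $d+1$, where $F_{<\kappa}$ is zero. If $u$ represented an element of the socle, its images would therefore vanish, so $0\neq u\in\operatorname{soc}_jE_\mu$ and $d'=\xi(j)\le d$, a contradiction.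

(b) By induction the member of the socle filtration before $\kappa$ is $U\cap F_{<\kappa}$; letters omitted from the list have zero pieces and do not matter. Identify $U/(U\cap F_{<\kappa})$ with the submodule $(U+F_{<\kappa})/F_{<\kappa}$ of $E_\mu/F_{<\kappa}$. By (a) its $\operatorname{soc}_j$ is its intersection with $F_{\le\kappa}/F_{<\kappa}$. By the modular law $(U+F_{<\kappa})\cap F_{\le\kappa}=(U\cap F_{\le\kappa})+F_{<\kappa}$, so the next member of the filtration is $U\cap F_{\le\kappa}$. After the last letter this is $U$. The submodules $F_{\le\kappa}$ and $F_{<\kappa}$ agree at vertices other than $j$, and at $j$ they agree with $(E_\mu)_{\le d}$ and $(E_\mu)_{<d}$; this gives \eqref{eq:xkappa}. For graded $U$ the right side of \eqref{eq:xkappa} is the dimension of the piece of $U$ at $(j,d)$.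

(c) Let $U^{\mathrm{gr}}$ be the direct sum over $d$ of the images of $U\cap(E_\mu)_{\le d}$ under the projection to degree $d$. If $u\in U\cap(E_\mu)_{\le d}$ has component $u_d$ in degree $d$ and $c$ is an arrow, then $cu\in U\cap(E_\mu)_{\le d-1}$ has component $cu_d$ in degree $d-1$. So $U^{\mathrm{gr}}$ is a graded submodule. The kernel of the projection is $U\cap(E_\mu)_{<d}$, so the dimension of $U^{\mathrm{gr}}$ at $(j,d)$ is the right side of \eqref{eq:xkappa}.
\end{proof}

Both properties of letters were used in (a): the parity condition gives the gap $d'\ge d+2$, and the bound $d\ge\xi(j)$ ensures that the socle of $E_\mu$ at $j$ is absorbed by the first letter at $j$.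

\subsection{Support letters are recorded letters}

An adapted list may be longer than $\ell$. To obtain a statement about $\nu$ we need the shortest adapted list to be the word $\mathbf s_\xi$.

\begin{lemma}\label{lem:support}
Let $\mu$ be dominant, $\kappa=(j,d)$ a letter and $\eta=\mu-\underline{\dim}\,F_{<\kappa}$. Then $\eta$ is the current weight of the procedure for $\mu$ when it reaches $\kappa$, and $\dim(E_\mu)_\kappa=\max(0,\langle\eta,h_j\rangle)$. Hence the support letters of $E_\mu$ are the letters recorded for $\mu$.
\end{lemma}

\begin{proof}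
We use induction along the letters, so we may assume that $\eta$ is the current weight; in particular $\eta=w\mu$ with $w\in W$. Put $F=F_{<\kappa}$, $q=\dim(E_\mu)_\kappa$ and $p=\dim\operatorname{Hom}(F,S_j)$. By Lemma~\ref{lem:filtration}(a), $q=\dim\operatorname{Hom}(S_j,E_\mu/F)$. Since $E_\mu$ is injective, the sequence
\[
0\to\operatorname{Hom}(S_j,F)\to\operatorname{Hom}(S_j,E_\mu)\to\operatorname{Hom}(S_j,E_\mu/F)\to\operatorname{Ext}^1(S_j,F)\to0
\]
is exact. With Theorem~\ref{thm:CB} this gives
\[
q=\mu_j-\dim\operatorname{Hom}(S_j,F)+\dim\operatorname{Ext}^1(S_j,F)=\mu_j+p-(\alpha_j,\underline{\dim}\,F)=\langle\eta,h_j\rangle+p .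
\]
We show that $p=0$ or $q=0$. Suppose both are positive. Let $F^-\subset F$ be the common kernel of all maps $F\to S_j$, so that $F/F^-\cong S_j^{\,p}$, and let $F^+=F_{\le\kappa}$. By Lemmas~\ref{lem:filtration}(b) and~\ref{lem:leading}(c), $p_{F^-}$ and $p_{F^+}$ are nonzero, so $\mu-\underline{\dim}\,F^-=\eta+p\alpha_j$ and $\mu-\underline{\dim}\,F^+=\eta-q\alpha_j$ are weights of $V(\mu)$. Applying $w^{-1}$, both $\mu+p\,w^{-1}\alpha_j$ and $\mu-q\,w^{-1}\alpha_j$ are weights of $V(\mu)$. One of them is $\mu$ plus a positive multiple of a positive root, which is impossible.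

If $p=0$ then $q=\langle\eta,h_j\rangle\ge0$; if $q=0$ then $\langle\eta,h_j\rangle=-p\le0$. In both cases $q=\max(0,\langle\eta,h_j\rangle)$. The weight at the next letter is $\eta-q\alpha_j$, which is $s_j\eta$ if $\langle\eta,h_j\rangle>0$ and $\eta$ otherwise, as in the procedure.
\end{proof}

\subsection{The sets $D_\mu$}

For dominant $\mu$ let $D_\mu$ be the set of graded dimension vectors of graded submodules of $E_\mu$, regarded as a finite subset of $\mathbb Z^n$ by means of any list of $n$ letters adapted to $\mu$.

\begin{proposition}[additivity]\label{prop:additive}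
$D_{\mu+\mu'}=D_\mu+D_{\mu'}$.
\end{proposition}

\begin{proof}
Direct sums of graded submodules give $\supseteq$. If $U\subseteq E_\mu\oplus E_{\mu'}$ is graded, then $U\cap E_\mu$ and the projection $U'$ of $U$ to $E_{\mu'}$ are graded submodules, and the exact sequence $0\to U\cap E_\mu\to U\to U'\to0$ gives $\subseteq$.
\end{proof}

\begin{proposition}[values]\label{prop:values}
Let $\mathbf r$ be the sequence of a list adapted to $\mu$. Then $Z\mapsto x(Z)$ is a bijection $\mathcal B_\mu\to D_\mu$, and $D_\mu=\operatorname{Val}_{\mathbf r}(\mu)$.
\end{proposition}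

\begin{proof}
A generic $U\in Z\in\mathcal B_\mu$ embeds in $E_\mu$, so $\mathbf r$ exhausts it by Lemma~\ref{lem:filtration}(b). By Lemma~\ref{lem:injective}, $x(Z)$ is defined and the vectors $x(Z)$ are $|\mathcal B_\mu|=\dim V(\mu)$ distinct vectors. They lie in $D_\mu$ by Lemma~\ref{lem:filtration}(c). Next, $D_\mu\subseteq\operatorname{Val}_{\mathbf r}(\mu)$: for a graded submodule $U$, the smallest exponent of the polynomial of $p_U$ is $x(U)$, the graded dimension vector of $U$. Finally $|\operatorname{Val}_{\mathbf r}(\mu)|\le\dim V(\mu)$ by Lemma~\ref{lem:values}(b). So the three sets coincide.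
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sumset}, and of Theorem~\ref{thm:main} for simply laced $G$]
The statements on $\mathbf s=\mathbf s_\xi$ are Lemma~\ref{lem:word}. By Lemma~\ref{lem:support} the letters recorded for $\lambda$ are the support letters of $E_\lambda$, hence also of $E_{m\lambda}=E_\lambda^{\oplus m}$. Lemma~\ref{lem:values}(d) and Proposition~\ref{prop:values} give $\operatorname{Val}_m=D_{m\lambda}$, and Proposition~\ref{prop:additive} shows that this is the $m$-fold sumset of $D_\lambda=\operatorname{Val}_1$. Therefore $\frac1m\operatorname{Val}_m\subseteq\operatorname{conv}D_\lambda$ for all $m$, and $\Delta_{\lambda,\mathbf s}=\operatorname{conv}D_\lambda=\mathcal P_{\lambda,\mathbf s}$. If $\lambda'$ also has stabilizer $P$, the same list is adapted to $\lambda,\lambda',\lambda+\lambda'$, and $\operatorname{conv}(D_\lambda+D_{\lambda'})=\operatorname{conv}D_\lambda+\operatorname{conv}D_{\lambda'}$.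
\end{proof}

\section{Folding}\label{sec:folding}

From now until the end of Section~\ref{sec:conclusion}, $\mathfrak g$ is not simply laced. We realize it inside a simply laced algebra $\hat{\mathfrak g}$ and apply Sections~\ref{sec:preproj} and~\ref{sec:graded} to $\hat{\mathfrak g}$; the symbols $\Pi$, $E_\mu$, $D_\mu$, $\mathcal B_\mu$ refer to $\hat{\mathfrak g}$.

\subsection{The subalgebra}

Let $\hat{\mathfrak g}$ have vertex set $\hat I$, Cartan matrix $(a_{jj'})$, simple roots $\hat\alpha_j$ and generators $\hat e_j,\hat f_j,\hat h_j$, and let $\sigma$ be a diagram automorphism of order $N$, in one of the cases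
\[
(A_{2n-1},\,N=2),\ n\ge2;\qquad (D_{n+1},\,N=2),\ n\ge3;\qquad(E_6,\,N=2);\qquad(D_4,\,N=3).
\]
In each case distinct vertices of one $\sigma$-orbit are nonadjacent. Let $I$ be the set of orbits. For $i\in I$ let $|i|$ be the size of the orbit, and put $e_i=\sum_{j\in i}\hat e_j$, $f_i=\sum_{j\in i}\hat f_j$, $h_i=\sum_{j\in i}\hat h_j$. For $i,k\in I$ put $A_{ik}=\sum_{j\in i}a_{jj'}$ with $j'\in k$; by $\sigma$-invariance this does not depend on $j'$. Then
\[
[h_i,h_k]=0,\qquad[e_i,f_k]=\delta_{ik}h_i,\qquad[h_i,e_k]=A_{ik}e_k,\qquad[h_i,f_k]=-A_{ik}f_k .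
\]
We have $A_{ii}=2$, and for $i\neq k$ the number $-A_{ik}$ counts the vertices of $i$ adjacent to a given vertex of $k$. Reading this off the four diagrams, $A$ is the Cartan matrix of type $C_n$, $B_n$, $F_4$, $G_2$ respectively, in the convention $A_{ik}=\langle\alpha_k,h_i\rangle$. Since $B_2=C_2$, every type that is not simply laced occurs. The Serre relations hold: for $i\ne k$ the element $f_k$ is killed by $\operatorname{ad}e_i$ and has $h_i$-weight $-A_{ik}$ in a finite-dimensional $\mathfrak{sl}_2$-module, so $(\operatorname{ad}f_i)^{1-A_{ik}}f_k=0$, and the same argument with $e$ and $f$ exchanged gives $(\operatorname{ad}e_i)^{1-A_{ik}}e_k=0$. By Serre's theorem there is a nonzero homomorphism from the simple Lie algebra with Cartan matrix $A$ to $\hat{\mathfrak g}$, which is injective by simplicity. So we may regard our $\mathfrak g$ as the subalgebra of $\hat{\mathfrak g}$ with Chevalley generators $e_i,f_i,h_i$.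

Two consequences of the definition of $A$ will be used. First, for $j'\in k$ the root $\hat\alpha_{j'}$ restricts to $\alpha_k$ on the span of the $h_i$, because $\langle\hat\alpha_{j'},h_i\rangle=A_{ik}$. Second, $|k|A_{ik}=\sum_{j\in i,\,j'\in k}a_{jj'}=|i|A_{ki}$, so the matrix $(A_{ik}/|i|)$ is symmetric and we may normalize the invariant form of $\mathfrak g$ by
\begin{equation}\label{eq:form}
(\alpha_i,\alpha_i)=2/|i| .
\end{equation}

\subsection{Weights, twists and the word}

Let $\xi$ be a height function on $I$. Adjacent vertices of $\hat I$ lie in distinct orbits $i\neq k$ with $A_{ik}<0$, so $j\mapsto\xi(\text{orbit of }j)$ is a $\sigma$-invariant height function on $\hat I$, again denoted $\xi$. Each letter $(i,d)$ of $\mathfrak g$ gives a \emph{block} $\{(j,d):j\in i\}$ of letters of $\hat{\mathfrak g}$, and the blocks partition these letters. Order the letters of $\hat{\mathfrak g}$ block by block, following the order fixed for $\mathfrak g$, and in any fixed way inside a block. Put $\sigma(j,d)=(\sigma j,d)$; the blocks are the orbits of this action.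

Choose a dominant integral weight $\hat\lambda$ of $\hat{\mathfrak g}$ with $\sum_{j\in i}\hat\lambda_j=\lambda_i$ for all $i$, so that $\hat\lambda$ restricts to $\lambda$. It cannot always be chosen $\sigma$-invariant, since that would require $|i|$ to divide $\lambda_i$. We therefore also use its symmetrization. With $(\sigma\mu)_{\sigma j}=\mu_j$ put $M=\sum_{l=0}^{N-1}\sigma^l\hat\lambda$. This weight is $\sigma$-invariant, and
\begin{equation}\label{eq:M}
M_j=N\lambda_i/|i|\qquad(j\in i).
\end{equation}
We denote this number by $M_i$. Note that $M$ restricts to $N\lambda$.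

For a $\Pi$-module $U$ let ${}^\sigma U$ be the module with $({}^\sigma U)(\sigma j)=U(j)$ and the arrows transported accordingly; it is a $\Pi$-module because the relations are $\sigma$-invariant. Since $\xi$ is $\sigma$-invariant, ${}^\sigma E_j\cong E_{\sigma j}$ as graded modules, and hence ${}^\sigma E_\mu\cong E_{\sigma\mu}$.

\begin{lemma}\label{lem:foldword}
The support letters of $E_M$ are the letters in the blocks of the letters recorded for $\mathfrak g$ and $\lambda$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:support} we must follow the procedure for $\hat{\mathfrak g}$ and $M$. Let $\hat\eta$ be the current weight at the start of the block of $(i,d)$. It equals $M-\underline{\dim}\,F$, where $F$ is the sum of the pieces of $E_M$ at a $\sigma$-stable set of letters. As ${}^\sigma E_M\cong E_M$, the weight $\hat\eta$ is $\sigma$-invariant, so $y=\langle\hat\eta,\hat h_j\rangle$ is the same for all $j\in i$. The vertices of $i$ are nonadjacent, so reflecting in one of them does not change the pairings with the others. Hence all letters of the block are recorded if $y>0$, and none if $y\le0$. Let $\eta$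 be the restriction of $\hat\eta$ to the span of the $h_k$. Then $\langle\eta,h_i\rangle=|i|y$. If $y>0$, then $\hat\eta$ changes by $-y\sum_{j\in i}\hat\alpha_j$, so $\eta$ changes by $-|i|y\,\alpha_i$ and becomes $s_i\eta$. Thus the restricted weights follow the procedure for $\mathfrak g$ started at $N\lambda$, which records the same letters as for $\lambda$.
\end{proof}

Let $(r_1,d_1),\dots,(r_\ell,d_\ell)$ be the letters recorded for $\mathfrak g$ and $\lambda$, so that $\mathbf s=\mathbf s_\xi=(r_1,\dots,r_\ell)$, and let $\hat{\mathbf s}$ be the list of support letters of $E_M$, the concatenation of the $\ell$ blocks. By Lemma~\ref{lem:word}, $\hat{\mathbf s}$ depends only on $P$ and $\xi$. It is adapted to $mM$ for all $m$, and to every $\sigma^l\hat\lambda$, because $E_{\sigma^l\hat\lambda}$ is a graded direct summand of $E_M$. We regard the corresponding sets $D_\mu$ as subsets of $\mathbb R^{\hat{\mathbf s}}$, the space of vectors indexed by the letters of $\hat{\mathbf s}$, and all socle filtrations are taken along $\hat{\mathbf s}$. Define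
\[
\pi:\mathbb R^{\hat{\mathbf s}}\to\mathbb R^\ell,\qquad\pi(x)_t=\sum_{j\in r_t}x_{(j,d_t)},\qquad\text{and}\qquad\mathcal Q=\pi(\operatorname{conv}D_{\hat\lambda})=\operatorname{conv}\pi(D_{\hat\lambda}).
\]

\subsection{An inner bound for the Chevalley polytope}

\begin{lemma}\label{lem:inner}
$\pi(D_{\hat\lambda})\subseteq\operatorname{Val}_1$. Hence $\mathcal Q\subseteq\mathcal P_{\lambda,\mathbf s}$.
\end{lemma}

\begin{proof}
The vector $v_{\hat\lambda}$ is killed by all $e_i$ and has weight $\lambda$ for $\mathfrak g$, so it generates a copy of $V(\lambda)$ in the $\hat{\mathfrak g}$-module $V(\hat\lambda)$. The $\hat f_j$ with $j\in i$ commute, so $\exp(af_i)=\prod_{j\in i}\exp(a\hat f_j)$. Thus $u_{\mathbf s}(a)$ is obtained from the product of exponentials along $\hat{\mathbf s}$ by setting all variables of block $t$ equal to $a_t$. For a graded submodule $U\subseteq E_{\hat\lambda}$, Lemma~\ref{lem:leading}(b) gives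
\[
p_U(u_{\mathbf s}(a)v_\lambda)=\sum_{k}\chi(\mathcal F_k(U))\,a^{\pi(k)},\qquad k\in\mathbb Z_{\ge0}^{\hat{\mathbf s}},
\]
and all monomials have degree $\dim U$. Different $k$ may now give the same monomial, so we must check that the term $k=x(U)$, whose coefficient is $1$, is not canceled. We show that if $\mathcal F_k(U)\neq\emptyset$ and $k\ne x(U)$, then $\pi(k)$ is lexicographically smaller than $\pi(x(U))$. This gives $\nu(p_U|_{V(\lambda)})=\pi(x(U))$, and $x(U)$ runs through $D_{\hat\lambda}$.

Let $B_t$ be the member of the socle filtration of $U$ at the end of block $t$, with $B_0=0$, and put $Y=U/B_{t-1}$. If $j\in r_t$ and $Y'\subseteq Y$ is a submodule supported on the other vertices of $r_t$, then $Y$ and $Y/Y'$ agree at $j$ and at all neighbors of $j$, so $\operatorname{soc}_j(Y/Y')=\operatorname{soc}_jY$. Hence $B_t/B_{t-1}=\bigoplus_{j\in r_t}\operatorname{soc}_jY$. Now take a flag in $\mathcal F_k(U)$ and let $C_t$ be its member at the end of block $t$. Suppose $C_{t-1}=B_{t-1}$. Then $C_t/C_{t-1}$ is a submodule of $Y$ supported on $r_t$; every arrow starting in $r_t$ ends outside $r_t$, so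 all arrows kill it, and $C_t\subseteq B_t$. Therefore $\pi(k)_t=\dim C_t/C_{t-1}\le\dim B_t/B_{t-1}=\pi(x(U))_t$. Equality holds only if $C_t=B_t$, and then $k$ and $x(U)$ agree on block $t$, since both record the dimensions of $B_t/B_{t-1}$ at the vertices $j\in r_t$. So either $C_t=B_t$ for all $t$ and $k=x(U)$, or $\pi(k)$ is smaller at the first $t$ with $C_t\neq B_t$ and equal before.
\end{proof}

\begin{lemma}\label{lem:lattice}
The set $\pi(D_{\hat\lambda})$ contains $0$, and the differences of its elements generate $\mathbb Z^\ell$.
\end{lemma}

\begin{proof}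
The zero submodule gives $0$. Fix $t$ and $j'\in r_t$. The nonzero space $(E_M)_{(j',d_t)}$ is the direct sum of the spaces $(E_{\sigma^l\hat\lambda})_{(j',d_t)}$, of dimensions $\dim(E_{\hat\lambda})_{(\sigma^{-l}j',d_t)}$. So $(E_{\hat\lambda})_\kappa\ne0$ for some $\kappa=(j,d_t)$ with $j\in r_t$. Let $F=F_{<\kappa}\subset E_{\hat\lambda}$ and let $L$ be a line in $(E_{\hat\lambda})_\kappa$. Arrows send $L$ into $F$, so $F$ and $F\oplus L$ are graded submodules, and the images under $\pi$ of their dimension vectors differ by the $t$-th unit vector.
\end{proof}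

In the simply laced case the proof ended with an exact count. Here the count is lost: $V(\hat\lambda)$ is in general larger than $V(\lambda)$, the map $\pi$ identifies points of $D_{\hat\lambda}$, and we do not know directly how many points remain. We replace the exact count by a volume. The following example shows what to expect.

\begin{example}\label{ex:quadric}
Let $\hat{\mathfrak g}$ be of type $A_3$, with orbits $i=\{1,3\}$ and $k=\{2\}$, so $\mathfrak g$ has type $C_2$ with $\alpha_i=\varepsilon_1-\varepsilon_2$ and $\alpha_k=2\varepsilon_2$. Let $\lambda_i=0$, $\lambda_k=1$, so $\lambda=\varepsilon_1+\varepsilon_2$ and $\hat\lambda=\omega_2$, and let $\xi(k)=0$, $\xi(i)=1$. The module $E_{\hat\lambda}=E_2$ is dual to the span of the paths ending at $2$: the trivial path, the arrows $1\to2$ and $3\to2$, and $2\to1\to2=-(2\to3\to2)$; longer paths vanish because $1\to2\to1=0$ and $3\to2\to3=0$. It is shown on the right of Figure~\ref{fig:injectives}. So $\hat{\mathbf s}$ has vertices $2,1,3,2$, $\mathbf s=(k,i,k)$, and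
\[
D_{\hat\lambda}=\{0000,1000,1100,1010,1110,1111\},\qquad\pi(D_{\hat\lambda})=\{000,100,110,120,121\}.
\]
The polytope $\mathcal Q$ is the simplex with vertices $000,100,120,121$, of volume $2/6=1/3$. The roots in $\Phi^+\setminus\Phi_P$ are $\alpha_k$, $\alpha_i+\alpha_k$, $2\alpha_i+\alpha_k$, with coroots $h_k$, $h_i+2h_k$, $h_i+h_k$. So \eqref{eq:gamma} gives $\gamma_\lambda=\frac11\cdot\frac23\cdot\frac12=\frac13=\operatorname{vol}\mathcal Q$.
\end{example}

\section{The volume of $\mathcal Q$}\label{sec:volume}

\begin{proposition}\label{prop:volume}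
$\operatorname{vol}(\mathcal Q)\ge\gamma_\lambda$.
\end{proposition}

The fibers of $\pi$ are hard to control, but $\pi$ is injective on $\sigma$-invariant vectors. So we pass from $\hat\lambda$ to the invariant weight $M$ and express $\operatorname{vol}\mathcal Q$ through the invariant part of $\operatorname{conv}D_M$. Invariant points of $D_{mM}$ are counted by a trace on $V(mM)$; the trace is the dimension of a module over a Lie algebra with the dual root system; and the leading term of this dimension is compared with $\gamma_\lambda$.

\subsection{Invariant vectors}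

Let $\sigma$ act on $\mathbb R^{\hat{\mathbf s}}$ by $(\sigma x)_{\sigma\kappa}=x_\kappa$. Then $\pi\sigma=\pi$, and a vector is $\sigma$-invariant if and only if it is constant on each block. For $x\in\mathbb R^\ell$ let $\iota(x)\in\mathbb R^{\hat{\mathbf s}}$ have all entries in block $t$ equal to $x_t$, and let $\mathcal R=\iota^{-1}(\operatorname{conv}D_M)$, a polytope in $\mathbb R^\ell$.

\begin{lemma}\label{lem:symmetrize}
$N^\ell\operatorname{vol}(\mathcal Q)=\prod_{t=1}^\ell|r_t|\cdot\operatorname{vol}(\mathcal R)$.
\end{lemma}

\begin{proof}
Twisting graded submodules gives $D_{\sigma\mu}=\sigma D_\mu$. By Proposition~\ref{prop:additive}, $\operatorname{conv}D_M=\sum_{l=0}^{N-1}\sigma^l\operatorname{conv}D_{\hat\lambda}$. Applying $\pi$ and using $\pi\sigma=\pi$ and the convexity of $\mathcal Q$, we get $\pi(\operatorname{conv}D_M)=\mathcal Q+\dots+\mathcal Q=N\mathcal Q$. The set $\operatorname{conv}D_M$ is convex and $\sigma$-stable, so with $y$ it contains the invariant vector $\frac1N\sum_l\sigma^ly$, which has the same image under $\pi$. Hence $N\mathcal Q=\pi\iota(\mathcal R)$, and $\pi\iota$ is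 the diagonal map with entries $|r_t|$.
\end{proof}

\subsection{Invariant points and a trace}

Let $\mu$ be a $\sigma$-invariant dominant integral weight of $\hat{\mathfrak g}$. The automorphism $\sigma$ of $\hat{\mathfrak g}$ permuting the generators preserves the isomorphism class of $V(\mu)$, so there is a unique linear automorphism $\sigma_V$ of $V(\mu)$ with $\sigma_Vv_\mu=v_\mu$, $\sigma_V\hat f_j\sigma_V^{-1}=\hat f_{\sigma j}$ and $\sigma_V\hat e_j\sigma_V^{-1}=\hat e_{\sigma j}$.

\begin{lemma}\label{lem:trace}
For all $m\ge1$, $\#(m\mathcal R\cap\mathbb Z^\ell)\ge\operatorname{tr}(\sigma_V\,|\,V(mM))$.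
\end{lemma}

\begin{proof}
Put $\mu=mM$. By Proposition~\ref{prop:additive}, $D_\mu\subseteq m\operatorname{conv}D_M$, so the $\sigma$-invariant elements of $D_\mu$ are images under $\iota$ of distinct lattice points of $m\mathcal R$. It remains to show that their number is the trace.

Twisting is an isomorphism $\Lambda(\mathbf d)\to\Lambda(\sigma\mathbf d)$, and $Z\mapsto\sigma Z=\{{}^\sigma U:U\in Z\}$ permutes $\mathcal B_\mu$ because $\mu$ is invariant. We claim that the bijection $\mathcal B_\mu\to D_\mu$ of Proposition~\ref{prop:values} commutes with $\sigma$. The twist changes the order of letters inside a block, but formula \eqref{eq:xkappa} does not involve this order. If $U\subseteq E_\mu$, then ${}^\sigma U\subseteq{}^\sigma E_\mu\cong E_\mu$ by a graded isomorphism, and \eqref{eq:xkappa} gives $x_{\sigma\kappa}({}^\sigma U)=x_\kappa(U)$. Taking $U$ generic in $Z$ proves $x(\sigma Z)=\sigma x(Z)$. So the number of invariant elements of $D_\mu$ is the number of $Z\in\mathcal B_\mu$ with $\sigma Z=Z$.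

By \eqref{eq:pU}, $p_U$ is determined by finitely many constructible functions of $U$, so it has a generic value $p_Z\in V(\mu)^*$ on each $Z\in\mathcal B_\mu$. The polynomials of the $p_Z$ along $\hat{\mathbf s}$ have the distinct smallest exponents $x(Z)$, so the $p_Z$ are linearly independent, and there are $\dim V(\mu)$ of them. Thus they form a basis of $V(\mu)^*$. Flags in $U$ and in ${}^\sigma U$ correspond, so for generic $U\in Z$
\[
p_{\sigma Z}(\sigma_V\hat f_{j_k}\cdots\hat f_{j_1}v_\mu)=p_{\sigma Z}(\hat f_{\sigma j_k}\cdots\hat f_{\sigma j_1}v_\mu)=\chi_{\sigma j_1\dots\sigma j_k}({}^\sigma U)=\chi_{j_1\dots j_k}(U),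
\]
that is, $p_{\sigma Z}\circ\sigma_V=p_Z$. The transpose of $\sigma_V$ therefore permutes the basis, and its trace is the number of $Z$ with $\sigma Z=Z$.
\end{proof}

\begin{theorem}[{\cite{J}, \cite{FSS}, \cite{KLP}}]\label{thm:twining}
Let $(\hat{\mathfrak g},\sigma)$ be as in Section~\ref{sec:folding}, and let $\mu$ be $\sigma$-invariant, dominant and integral. Let $\mathfrak g_\sigma$ be the simple Lie algebra with simple coroots $h'_i$ and simple roots $\alpha'_k$ ($i,k\in I$), where $\langle\alpha'_k,h'_i\rangle=\sum_{j'\in k}a_{jj'}$ for $j\in i$. Then $\operatorname{tr}(\sigma_V\,|\,V(\mu))$ is the dimension of the irreducible $\mathfrak g_\sigma$-module whose highest weight pairs with $h'_i$ to $\mu_j$, $j\in i$.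
\end{theorem}

Write $\beta=\sum_ic_i(\beta)\alpha_i$ for $\beta\in\Phi^+$, the positive roots of $\mathfrak g$.

\begin{lemma}\label{lem:volR}
$\displaystyle\operatorname{vol}(\mathcal R)\ge N^\ell\prod_{\beta\in\Phi^+\setminus\Phi_P}\frac{\sum_ic_i(\beta)\lambda_i/|i|}{\operatorname{ht}\beta}$.
\end{lemma}

\begin{proof}
By the symmetry of $(a_{jj'})$ we have $\langle\alpha'_k,h'_i\rangle=A_{ki}=\langle\alpha_i,h_k\rangle$. So the simple reflection $s_k$ of $\mathfrak g_\sigma$ sends $h'_i$ to $h'_i-\langle\alpha_i,h_k\rangle h'_k$, by the same formula as for $s_k\alpha_i$ in $\Phi$. Hence $\alpha_i\mapsto h'_i$ identifies $\Phi$ with the coroot system of $\mathfrak g_\sigma$, and the positive coroots are the elements $\sum_ic_i(\beta)h'_i$, of height $\operatorname{ht}\beta$. By Theorem~\ref{thm:twining} and Weyl's dimension formula,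
\[
\operatorname{tr}(\sigma_V\,|\,V(mM))=\prod_{\beta\in\Phi^+}\frac{m\sum_ic_i(\beta)M_i+\operatorname{ht}\beta}{\operatorname{ht}\beta}.
\]
By \eqref{eq:M}, $\sum_ic_i(\beta)M_i=N\sum_ic_i(\beta)\lambda_i/|i|$, which is nonzero exactly for the $\ell$ roots $\beta\in\Phi^+\setminus\Phi_P$. So the trace is a polynomial of degree $\ell$ in $m$ whose leading coefficient is the right side of the claim. Compare with \eqref{eq:lattice}, using Lemma~\ref{lem:trace}.
\end{proof}

\subsection{Comparing a root system with its dual}

The bound in Lemma~\ref{lem:volR} resembles \eqref{eq:gamma} with roots in place of coroots. The numerators differ by the lengths of the roots, and these will cancel the factor $\prod|r_t|$ of Lemma~\ref{lem:symmetrize}. The denominators differ term by term but not in total. Put $d_\beta=(\beta,\beta)/2$ in the normalization \eqref{eq:form}.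

\begin{lemma}\label{lem:products}
With products over $\beta\in\Phi^+\setminus\Phi_P$,
\[
\text{(a)}\quad\prod_\beta d_\beta^{-1}=\prod_{t=1}^\ell|r_t|,\qquad\qquad\text{(b)}\quad\prod_\beta\operatorname{ht}\beta=\prod_\beta\operatorname{ht}\beta^\vee .
\]
\end{lemma}

\begin{proof}
(a) For the reduced expression $w_P=s_{r_\ell}\cdots s_{r_1}$, the positive roots sent to negative roots by $w_P$ are the $\ell$ distinct roots $\beta_t=s_{r_1}\cdots s_{r_{t-1}}\alpha_{r_t}$. Since $w_P$ is minimal in its coset, it sends the simple roots of $\Phi_P$, and hence all positive roots of $\Phi_P$, to positive roots. So the $\beta_t$ lie in $\Phi^+\setminus\Phi_P$, which has $\ell$ elements, and they exhaust it. Finally $d_{\beta_t}=d_{\alpha_{r_t}}=1/|r_t|$.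

(b) In an irreducible root system with exponents $m_1,\dots,m_n$, the number of positive roots of height $k$ is the number of indices $q$ with $m_q\ge k$ \cite{K}. Hence the product of the heights of all positive roots is $\prod_qm_q!$. The exponents depend only on the Weyl group, which is the same for a root system and its dual, so $\prod_{\beta>0}\operatorname{ht}\beta=\prod_{\beta>0}\operatorname{ht}\beta^\vee$. Apply this to $\Phi$ and to each irreducible component of $\Phi_P$. The simple roots and coroots of $\Phi_P$ are among those of $\Phi$, so heights computed in $\Phi_P$ and in $\Phi$ agree. Dividing gives (b).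
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:volume}]
Identifying coroots with vectors by the form, $\beta^\vee=d_\beta^{-1}\beta$ and $\alpha_i=d_{\alpha_i}h_i=h_i/|i|$. Hence $\sum_ic_i(\beta)\lambda_i/|i|=d_\beta\langle\lambda,\beta^\vee\rangle$. Lemmas~\ref{lem:symmetrize}, \ref{lem:volR} and~\ref{lem:products} give
\[
\operatorname{vol}(\mathcal Q)\ge\prod_t|r_t|\prod_\beta\frac{d_\beta\langle\lambda,\beta^\vee\rangle}{\operatorname{ht}\beta}=\prod_\beta\frac{\langle\lambda,\beta^\vee\rangle}{\operatorname{ht}\beta}=\prod_\beta\frac{\langle\lambda,\beta^\vee\rangle}{\operatorname{ht}\beta^\vee}=\gamma_\lambda .\qedhere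
\]
\end{proof}

\begin{example}
In Example~\ref{ex:quadric}, $N=2$ and $M=2\omega_2$. The six points of $D_{\hat\lambda}$ satisfy $1\ge y_1\ge y_2\ge y_4\ge0$, and $0000,1000,1110,1111$ are invariant, so $\mathcal R=\{2\ge x_1\ge x_2\ge x_3\ge0\}$. Its volume is $4/3$, and Lemma~\ref{lem:symmetrize} reads $8\cdot\frac13=2\cdot\frac43$. The dilate $m\mathcal R$ has $\binom{2m+3}3$ lattice points, and the trace is $\frac{2m+1}1\cdot\frac{2m+2}2\cdot\frac{2m+3}3$, the same number. The three roots have heights $1,2,3$ and their coroots have heights $1,3,2$.
\end{example}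

\section{From the volume to the equality}\label{sec:conclusion}

A value outside $\mathcal Q$, added to the values $\pi(D_{\hat\lambda})$, would generate a semigroup of values filling a polytope of volume larger than $\gamma_\lambda$, which is more than the ring can supply. The following lemma makes ``filling'' precise. The hypothesis on the group generated is needed: the semigroup generated by $(1,0)$ and $(1,2)$ has $m+1$ elements at level $m$, while the slice of its cone at level one has length $2$.

\begin{lemma}\label{lem:semigroup}
Let $g_1,\dots,g_k\in\mathbb Z_{\ge1}\times\mathbb Z^\ell$ generate the group $\mathbb Z\times\mathbb Z^\ell$. Let $S$ be the semigroup and $C$ the convex cone that they generate, and let $K=\{x\in\mathbb R^\ell:(1,x)\in C\}$. Then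
\[
\liminf_{m\to\infty}m^{-\ell}\,\#\bigl(S\cap(\{m\}\times\mathbb Z^\ell)\bigr)\ge\operatorname{vol}(K).
\]
\end{lemma}

\begin{proof}
Let $\Theta$ be the finite set of lattice points of the bounded set $\{\sum c_qg_q:0\le c_q<1\}$. Splitting coefficients into integer and fractional parts, every lattice point of $C$ has the form $\theta+\sum b_qg_q$ with $\theta\in\Theta$ and $b_q\in\mathbb Z_{\ge0}$. Write each $\theta\in\Theta$ as $\sum n_q(\theta)g_q$ with $n_q(\theta)\in\mathbb Z$, and choose an integer $b>0$ with $b+n_q(\theta)>0$ for all $q$ and $\theta$. Then $g_0=b\sum_qg_q$ satisfies $g_0+(C\cap\mathbb Z^{\ell+1})\subseteq S$. Let $m_1$ be the first coordinate of $g_0$. The set $K$ is a polytope, the convex hull of the points $x/m$ for the generators $(m,x)$, and the slice of $C$ at level $m-m_1>0$ is $(m-m_1)K$. So $S$ has at least $\#((m-m_1)K\cap\mathbb Z^\ell)$ elements at level $m$, and \eqref{eq:lattice} applies.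
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $G$ not simply laced]
The statements on $\mathbf s=\mathbf s_\xi$ are Lemma~\ref{lem:word}. Suppose that some nonzero $p\in\mathbb C[X]_{m_0}$, $m_0\ge1$, has $z=\nu(p)/m_0\notin\mathcal Q$. Let $S$ be the semigroup generated by $(m_0,\nu(p))$ and the points $(1,x)$ with $x\in\pi(D_{\hat\lambda})$. By Lemma~\ref{lem:lattice} these generate the group $\mathbb Z\times\mathbb Z^\ell$, and the polytope of Lemma~\ref{lem:semigroup} is $K=\operatorname{conv}(\mathcal Q\cup\{z\})$. By Lemma~\ref{lem:inner} and the additivity of $\nu$ on products, $S\subseteq\bigcup_m\{m\}\times\operatorname{Val}_m$. So $S$ has at most $\dim V(m\lambda)$ elements at level $m$ by Lemma~\ref{lem:values}(d), and Lemma~\ref{lem:semigroup} with \eqref{eq:gamma} gives $\operatorname{vol}(K)\le\gamma_\lambda$.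

On the other hand, $\mathcal Q$ is a polytope of volume at least $\gamma_\lambda>0$ by Proposition~\ref{prop:volume}, so it contains an open ball $O$. Since $\mathcal Q$ is closed and $z\notin\mathcal Q$, for small $\epsilon>0$ the ball $(1-\epsilon)z+\epsilon O\subseteq K$ is disjoint from $\mathcal Q$. Hence $\operatorname{vol}(K)>\operatorname{vol}(\mathcal Q)\ge\gamma_\lambda$, a contradiction.

Thus $\frac1m\operatorname{Val}_m\subseteq\mathcal Q$ for all $m\geq 1$, and
\[
\Delta_{\lambda,\mathbf s}\subseteq\mathcal Q\subseteq\mathcal P_{\lambda,\mathbf s}\subseteq\Delta_{\lambda,\mathbf s}.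
\]
All three sets coincide, for every choice of $\hat\lambda$. Let $\lambda'$ also have stabilizer $P$. Then $\mathbf s$, $\hat{\mathbf s}$ and $\pi$ are the same for $\lambda$, $\lambda'$ and $\lambda+\lambda'$, and for $\lambda+\lambda'$ we may choose the weight $\hat\lambda+\hat\lambda'$. By Proposition~\ref{prop:additive}, $\operatorname{conv}D_{\hat\lambda+\hat\lambda'}=\operatorname{conv}D_{\hat\lambda}+\operatorname{conv}D_{\hat\lambda'}$, and applying the linear map $\pi$ gives the additivity of the Chevalley polytopes.
\end{proof}

\section{A word in type $C_3$ that does not work}\label{sec:bad}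

Let $b_1,\dots,b_6$ be the standard basis of $\mathbb C^6$, with the symplectic form given by $\langle b_1,b_6\rangle=1$, $\langle b_2,b_5\rangle=-1$, $\langle b_3,b_4\rangle=1$, and with weights $\varepsilon_1,\varepsilon_2,\varepsilon_3,-\varepsilon_3,-\varepsilon_2,-\varepsilon_1$. The simple roots of $\mathfrak{sp}_6$ are $\alpha_1=\varepsilon_1-\varepsilon_2$, $\alpha_2=\varepsilon_2-\varepsilon_3$, $\alpha_3=2\varepsilon_3$, and the lowering generators are
\[
f_1:\ b_1\mapsto b_2,\ b_5\mapsto b_6;\qquad f_2:\ b_2\mapsto b_3,\ b_4\mapsto b_5;\qquad f_3:\ b_3\mapsto b_4,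
\]
all other basis vectors being sent to $0$. Write $b_{ij}=b_i\wedge b_j$. The vector $b_{12}$ is a highest weight vector of weight $\omega_2=\varepsilon_1+\varepsilon_2$ and generates $V(\omega_2)\subset\bigwedge^2\mathbb C^6$; the variety $X$ consists of the isotropic planes in $\mathbb C^6$. Let $p_{ij}\in\mathbb C[X]_1$ be the coefficient of $b_{ij}$, $i<j$; these functions span $\mathbb C[X]_1$.

\begin{proof}[Proof of Proposition~\ref{prop:bad}]
In the coordinates $\varepsilon_1,\varepsilon_2,\varepsilon_3$ the word $\mathbf s=(2,3,2,1,2,3,2)$ moves $(1,1,0)$ through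
\[
(1,0,1),\ (1,0,-1),\ (1,-1,0),\ (-1,1,0),\ (-1,0,1),\ (-1,0,-1),\ (-1,-1,0)
\]
with pairings $1,1,1,2,1,1,1$. The last weight is antidominant, so $\mathbf s$ is a reduced word of $w_P$ by Lemma~\ref{lem:reduced}.

\emph{Four coordinates.} Put $\sigma_1=a_1+a_3$ and $\sigma_2=a_5+a_7$. The first three factors of $u_{\mathbf s}(a)$ send $b_{12}$ to $b_{12}+\sigma_1b_{13}+a_1a_2b_{14}+a_1a_2a_3b_{15}$. The factor $\exp(a_4f_1)$ sends $b_1$ to $b_1+a_4b_2$ and $b_5$ to $b_5+a_4b_6$, which gives
\[
b_{12}+\sigma_1(b_{13}+a_4b_{23})+a_1a_2(b_{14}+a_4b_{24})+a_1a_2a_3(b_{15}+a_4b_{25}+a_4b_{16}+a_4^2b_{26}).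
\]
The product $g=\exp(a_7f_2)\exp(a_6f_3)\exp(a_5f_2)$ of the last three factors fixes $b_1,b_5,b_6$, and
\[
gb_2=b_2+\sigma_2b_3+a_5a_6b_4+a_5a_6a_7b_5,\qquad gb_3=b_3+a_6b_4+a_6a_7b_5,\qquad gb_4=b_4+\sigma_2b_5 .
\]
The vector $b_{13}$ occurs in $gb_{12}$ and $gb_{13}$ with coefficients $\sigma_2$ and $1$; $b_{23}$ occurs only in $gb_{23}$, with coefficient $1$; $b_{36}$ occurs only in $gb_{26}$, with coefficient $\sigma_2$; and $b_{35}$ occurs in $gb_{23}$, $gb_{24}$, $gb_{25}$ with coefficients $\sigma_2a_6a_7-a_5a_6a_7=a_6a_7^2$, $\sigma_2^2$ and $\sigma_2$. Denoting the polynomials by the same symbols as the functions, we get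
\begin{align*}
p_{13}&=\sigma_1+\sigma_2, & \nu(p_{13})&=(1,0,0,0,0,0,0),\\
p_{23}&=a_4\sigma_1, & \nu(p_{23})&=(1,0,0,1,0,0,0),\\
p_{35}&=a_4\bigl(\sigma_1a_6a_7^2+a_1a_2\sigma_2^2+a_1a_2a_3\sigma_2\bigr), & \nu(p_{35})&=(1,1,1,1,1,0,0),\\
p_{36}&=a_1a_2a_3a_4^2\sigma_2, & \nu(p_{36})&=(1,1,1,2,1,0,0).
\end{align*}

\emph{A face of the polytope.} Let $\phi(x)=x_1+x_3+x_5+x_7-2x_2-2x_6$; this is the $\varepsilon_3$-coordinate of $\omega_2-\sum_tx_t\alpha_{r_t}$. Write $p\in\mathbb C[X]_1=V(\omega_2)^*$ as a sum of components $p_\eta$, each supported on one weight space $V(\omega_2)_\eta$. A monomial $a^x$ in the polynomial of $p_\eta$ comes from the vector $f_{r_7}^{x_7}\cdots f_{r_1}^{x_1}b_{12}$, so $\omega_2-\sum_tx_t\alpha_{r_t}=\eta$. Different components thus involve disjoint sets of monomials, and $\nu(p)=\nu(p_\eta)$ for some $\eta$, with $\phi(\nu(p))$ equal to the $\varepsilon_3$-coordinate of $\eta$. The weights of the vectors $b_{ij}$ have $\varepsilon_3$-coordinate at most $1$, with equality exactly for $b_{13},b_{23},b_{35},b_{36}$, whose weights $\varepsilon_3+\varepsilon_1$, $\varepsilon_3+\varepsilon_2$,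 $\varepsilon_3-\varepsilon_2$, $\varepsilon_3-\varepsilon_1$ have multiplicity one. So $\phi\le1$ on $\operatorname{Val}_1$, with equality exactly at the four values above. A point of $\mathcal P_{\lambda,\mathbf s}$ with $\phi=1$ is therefore a convex combination of these four values, and all of them satisfy $x_2=x_3$.

\emph{A cancellation in degree two.} We have $\nu(p_{13})+\nu(p_{36})=\nu(p_{23})+\nu(p_{35})=(2,1,1,2,1,0,0)$, and the smallest monomials of the two products cancel in the difference:
\begin{align*}
p_{13}p_{36}-p_{23}p_{35}&=a_4^2\bigl(a_1a_2a_3\sigma_2^2-\sigma_1a_1a_2\sigma_2^2-\sigma_1^2a_6a_7^2\bigr)\\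
&=-a_4^2\bigl(a_1^2a_2(a_5+a_7)^2+(a_1+a_3)^2a_6a_7^2\bigr).
\end{align*}
This nonzero element of $\mathbb C[X]_2$ has value $(2,1,0,2,2,0,0)$, so $z=(1,\frac12,0,1,1,0,0)$ lies in $\Delta_{\lambda,\mathbf s}$. But $\phi(z)=1$ and $z_2\neq z_3$, so $z\notin\mathcal P_{\lambda,\mathbf s}$.
\end{proof}

By contrast, take $\xi(2)=0$ and $\xi(1)=\xi(3)=1$, with the letters at $1$ preceding those at $3$ in each degree. The procedure moves $(1,1,0)$ through $(1,0,1)$, $(0,1,1)$, $(0,1,-1)$, $(0,-1,1)$, $(-1,0,1)$, $(-1,0,-1)$, $(-1,-1,0)$, so $\mathbf s_\xi=(2,1,3,2,1,3,2)$, and for this word the Chevalley polytope is the Newton--Okounkov body by Theorem~\ref{thm:main}.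

\begin{thebibliography}{9}

\bibitem{CB} Crawley-Boevey, \emph{Amer. J. Math.} 122 (2000).

\bibitem{FSS} Fuchs, Schellekens and Schweigert, \emph{Comm. Math. Phys.} 180 (1996).

\bibitem{J} Jantzen, \emph{Bonner Math. Schriften} 67 (1973).

\bibitem{KS} Kashiwara and Saito, \emph{Duke Math. J.} 89 (1997).

\bibitem{K} Kostant, \emph{Amer. J. Math.} 81 (1959).

\bibitem{KLP} Kumar, Lusztig and Prasad, \emph{Contemp. Math.} 478 (2009).

\bibitem{L91} Lusztig, \emph{J. Amer. Math. Soc.} 4 (1991).

\bibitem{L00} Lusztig, \emph{Adv. Math.} 151 (2000).

\bibitem{SW} Peter Spacek and Charles Wang, \emph{Chevalley Polytopes and Newton-Okounkov Bodies}, arXiv:2411.10276 (2024).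

\end{thebibliography}
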